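\title{Completeness of free topological vector spaces}

\begin{abstract}
We prove that the free topological vector space $\mathbb{V}(X)$ over a Tychonoff space $X$ is complete whenever $X$ is Dieudonn\'e complete. This answers a question of Gabriyelyan and Morris. We also show that $\mathbb{V}(\mu X)$ is the completion of $\mathbb{V}(X)$, where $\mu X$ is the Dieudonn\'e completion of $X$, and that for a subspace $Y\subseteq X$ the natural map $\mathbb{V}(Y)\to\mathbb{V}(X)$ is an embedding if and only if every continuous pseudometric on $Y$ is dominated by a continuous pseudometric on $X$. The proofs rest on an explicit description of the neighborhoods of zero in $\mathbb{V}(X)$ and on a combinatorial lemma that rewrites a small vector using only the points of its support.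
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, topological spaces are Tychonoff (so topological vector spaces are Hausdorff), vector spaces are real, and $\mathbb{N}=\{1,2,\dots\}$.

The \emph{free topological vector space} over a space $X$ is a topological vector space $\mathbb{V}(X)$ together with a continuous map $i_X\colon X\to\mathbb{V}(X)$ such that every continuous map $f$ from $X$ to a topological vector space $E$ has the form $f=\bar f\circ i_X$ for a unique continuous linear operator $\bar f\colon\mathbb{V}(X)\to E$. We take the following facts as known: such a pair exists and is unique, $i_X$ is a closed embedding, and $i_X(X)$ is a Hamel basis of $\mathbb{V}(X)$. We identify $X$ with $i_X(X)$. Thus a vector $v\in\mathbb{V}(X)$ is a finite formal combination of points of $X$, and its \emph{support} $\operatorname{supp}v$ is the finite set of points that occur in $v$ with a nonzero coefficient. If $Y$ is a subspace of $X$, the inclusion extends to a continuous linear map $\mathbb{V}(Y)\to\mathbb{V}(X)$, the \emph{natural map}. It is injective because it sends a basis to a part of a basis, and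 we use it to regard $\mathbb{V}(Y)$ as a linear subspace of $\mathbb{V}(X)$; the topology of $\mathbb{V}(Y)$ may be strictly finer than the induced one.

The algebraic structure of $\mathbb{V}(X)$ depends only on the set $X$; all the information is in the topology. The universal property identifies it:
\begin{itemize}
\item[(U)] if $\sigma$ is a Hausdorff vector topology on the vector space $\mathbb{V}(X)$ and the inclusion $X\to(\mathbb{V}(X),\sigma)$ is continuous, then $\sigma$ is coarser than the topology of $\mathbb{V}(X)$.
\end{itemize}
Indeed, the continuous linear extension of that inclusion is the identity map. For a space with $n$ points $\mathbb{V}(X)$ is $\mathbb{R}^n$, and for a discrete space it carries the finest vector topology.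

A topological vector space is \emph{complete} if every Cauchy net converges, where a net $(v_\alpha)$ is Cauchy if for each neighborhood $O$ of $0$ one has $v_\alpha-v_\beta\in O$ for all large $\alpha,\beta$. A space $X$ is \emph{Dieudonn\'e complete} if its topology is induced by some complete uniformity; compact spaces and completely metrizable spaces, in particular discrete spaces, are examples. It is known that $X$ is Dieudonn\'e complete whenever $\mathbb{V}(X)$ is complete: the closed subset $X$ is then complete for the uniformity that it inherits from $\mathbb{V}(X)$, and this uniformity induces the topology of $X$. In fact $X$ is Dieudonn\'e complete exactly when it is a complete subset of $\mathbb{V}(X)$ (Corollary~\ref{cor:induced}). So the following question of Gabriyelyan and Morris~\cite{GM} asks whether completeness of the basis forces completeness of the whole space.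

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a Dieudonn\'e complete space. Is $\mathbb{V}(X)$ complete?}
\medskip

Two extreme cases suggest a positive answer. By a theorem of Protasov, $\mathbb{V}(\kappa)$ is complete for every cardinal $\kappa$ regarded as a discrete space, and it is known that $\mathbb{V}(K)$ is complete for compact $K$ (see Section~\ref{sec:compact}). Against this, a space of finite sums invites the suspicion that an infinite series escapes from it. The next example shows that the suspicion is justified if one looks only at seminorms, and how non-convex neighborhoods of zero remove the danger.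

\begin{example}\label{ex:series}
Let $K=\{x_0,x_1,x_2,\dots\}$ be a sequence of isolated points $x_n$, $n\ge1$, together with its limit $x_0$. Let $a_n\ne0$ satisfy $\sum_n|a_n|<\infty$ and put $S_m=\sum_{n=1}^m a_n(x_n-x_0)$. A continuous seminorm $q$ on $\mathbb{V}(K)$ is bounded on the compact set $K$, so $(S_m)$ is Cauchy for $q$. For $n\ge1$ the indicator function of $\{x_n\}$ is continuous, and its linear extension reads off the coefficient of $x_n$. A limit of $(S_m)$ with respect to all continuous seminorms would therefore have the coefficient $a_n\neq0$ at every $x_n$, which is impossible. So the topology generated by the continuous seminorms of $\mathbb{V}(K)$ is not complete.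

In $\mathbb{V}(K)$ itself, however, $(S_m)$ is not Cauchy. Let $L^0$ be the space of classes of measurable functions on the circle $\mathbb{R}/\mathbb{Z}$ with the topology of convergence in measure, given by $\|g\|_0=\int\min(1,|g|)$. Lay arcs $I_n$ of length $1/n$ end to end around the circle, and put $f(x_0)=0$ and $f(x_n)=a_n^{-1}\mathbf{1}_{I_n}$. Then $\|f(x_n)\|_0\le1/n$, so $f\colon K\to L^0$ is continuous. But $\bar f(S_{m'}-S_m)=\sum_{m<n\le m'}\mathbf{1}_{I_n}\ge1$ almost everywhere as soon as $\sum_{m<n\le m'}1/n\ge1$, and then $\|\bar f(S_{m'}-S_m)\|_0=1$.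
\end{example}

The answer to the question is positive.

\begin{theorem}\label{thm:A}
If $X$ is Dieudonn\'e complete, then $\mathbb{V}(X)$ is complete. Thus $\mathbb{V}(X)$ is complete if and only if $X$ is Dieudonn\'e complete.
\end{theorem}

The \emph{universal uniformity} of a space $X$ is the uniformity generated by all continuous pseudometrics on $X$, and the \emph{Dieudonn\'e completion} $\mu X$ is the completion of $X$ for this uniformity. Pseudometrics are always finite-valued.

\begin{theorem}\label{thm:B}
For every Tychonoff space $X$ the natural map $\mathbb{V}(X)\to\mathbb{V}(\mu X)$ is a topological embedding with dense image. Hence $\mathbb{V}(\mu X)$ is the completion of $\mathbb{V}(X)$.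
\end{theorem}

\begin{theorem}\label{thm:C}
Let $Y$ be a subspace of $X$. The natural map $\mathbb{V}(Y)\to\mathbb{V}(X)$ is a topological embedding if and only if every continuous pseudometric $d$ on $Y$ is dominated by a continuous pseudometric on $X$, that is, there is a continuous pseudometric $D$ on $X$ with $D|_{Y\times Y}\ge d$.
\end{theorem}

The proof of Theorem~\ref{thm:A} compares $\mathbb{V}(X)$ with the complete space $\mathbb{V}(\beta X)$. A Cauchy net in $\mathbb{V}(X)$ has a limit $v$ in $\mathbb{V}(\beta X)$, and two things remain to be shown: that $v$ lies in $\mathbb{V}(X)$, and that the net converges to $v$ in the finer topology of $\mathbb{V}(X)$. The first is where Dieudonn\'e completeness enters. The second holds for every $X$ and is the harder part. It requires a description of the neighborhoods of zero (Section~\ref{sec:nbhd}): a vector is small if it is a sum of short \emph{edges} $t(x-y)$ and small \emph{charges} $sz$. Such a sum may involve points outside the support of the vector, and in $\mathbb{V}(\beta X)$ it may involve points of $\beta X\setminus X$, about which a neighborhood of zero in $\mathbb{V}(X)$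 says nothing. The contraction lemma of Section~\ref{sec:contraction} removes these points at the cost of constant factors. Theorem~\ref{thm:C} is its most direct application, and we prove it first.

\section{Seminorms, pseudometrics and uniformities}\label{sec:prelim}

\subsection*{Vector topologies}
An \emph{F-seminorm} on a vector space $E$ is a function $p\colon E\to[0,\infty)$ with $p(0)=0$, $p(u+w)\le p(u)+p(w)$, and $p(cu)\le p(u)$ for $|c|\le1$. Then $p(-u)=p(u)$, $|p(u)-p(w)|\le p(u-w)$, and $p(su)\le p(s'u)$ whenever $|s|\le|s'|$. Positive multiples and finite maxima of F-seminorms are F-seminorms. We use two textbook facts.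
\begin{itemize}
\item[(V1)] The topology of a topological vector space is generated by its continuous F-seminorms: every neighborhood of $0$ contains $\{p<1\}$ for some continuous F-seminorm $p$. See \cite[\S2.7]{Jarchow} or the proof of \cite[Theorem~1.24]{Rudin}.
\item[(V2)] Let $\mathcal{N}$ be a family of balanced absorbing subsets of a vector space such that the intersection of two members contains a member, and every member contains $N'+N'$ for some $N'\in\mathcal{N}$. Then $\mathcal{N}$ is a base at $0$ of a (not necessarily Hausdorff) vector topology.
\end{itemize}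
Here $N$ is \emph{balanced} if $cN\subseteq N$ for $|c|\le1$, and \emph{absorbing} if for every vector $v$ one has $cv\in N$ for all small $|c|$. Continuous linear maps send Cauchy nets to Cauchy nets. For $f\in C(X)$ we write $\langle v,f\rangle=\bar f(v)$; thus $\langle\sum a_xx,f\rangle=\sum a_xf(x)$.

\subsection*{Pseudometrics}
A pseudometric $d$ on a space $X$ is \emph{continuous} if it is continuous on $X\times X$. Since $|d(x,y)-d(x_0,y_0)|\le d(x,x_0)+d(y,y_0)$, it suffices that $d(x,x_0)\to0$ as $x\to x_0$, for every $x_0$. If $d$ is a continuous pseudometric, so is $\min(1,d)$. We often glue countably many pseudometrics together: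
\begin{itemize}
\item[(P)] if $d_k$ are continuous pseudometrics with $d_k\le c_k$ and $c_k\to0$, then $\sup_kd_k$ is a continuous pseudometric, being the uniform limit of the finite maxima.
\end{itemize}

\subsection*{The universal uniformity}
A filter on $X$ is Cauchy for the universal uniformity if for every continuous pseudometric $\rho$ and every $r>0$ it has a member of $\rho$-diameter less than $r$. The universal uniformity induces the topology of $X$, because balls of continuous pseudometrics are open and the pseudometrics $|f(x)-f(y)|$, $f\in C(X)$, already generate the topology of a Tychonoff space. It is the finest compatible uniformity, because every uniformity is generated by its uniformly continuous pseudometrics. A filter that is Cauchy for a finer uniformity is Cauchy for a coarser one. Hence: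
\begin{itemize}
\item[(D)] $X$ is Dieudonn\'e complete if and only if its universal uniformity is complete.
\end{itemize}
The completion $\mu X$ is a complete Hausdorff uniform space that contains $X$ as a dense uniform subspace; in particular it is a Dieudonn\'e complete Tychonoff space.

\begin{example}\label{ex:omega1}
The space $\omega_1$ of countable ordinals is not Dieudonn\'e complete. The filter generated by the tails of $\omega_1$ does not converge, but it is Cauchy. Otherwise there are $\rho$ and $r>0$ and ordinals $\alpha_n,\beta_n>\max(\alpha_{n-1},\beta_{n-1})$ with $\rho(\alpha_n,\beta_n)\ge r$; both sequences converge to their common supremum $\gamma<\omega_1$, and $\rho(\gamma,\gamma)\ge r$, which is absurd.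
\end{example}

Recall also that the Stone--\v{C}ech compactification $\beta X$ is a compact space containing $X$ as a dense subspace such that every bounded continuous function on $X$ extends continuously to $\beta X$. Non-strict inequalities between continuous functions pass from $X$ to $\beta X$ by density.

\subsection*{Passing between $X$ and $\mathbb{V}(X)$}
The first of the next two lemmas turns a pseudometric on $X$ into a seminorm on $\mathbb{V}(X)$. We write $\ell_\infty(S)$ for the Banach space of bounded real functions on a set $S$.

\begin{lemma}\label{lem:kur}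
Let $d$ be a continuous pseudometric on $X$ and $x_0\in X$. There is a continuous seminorm $q$ on $\mathbb{V}(X)$ with $q(x-x')=d(x,x')$ and $q(x)=d(x,x_0)$ for all $x,x'\in X$.
\end{lemma}

\begin{proof}
Define $f\colon X\to\ell_\infty(X)$ by $f(x)=d(x,\cdot)-d(x_0,\cdot)$. The triangle inequality gives $|d(x,z)-d(x',z)|\le d(x,x')$, with equality at $z=x'$. So $f(x)$ is bounded and $\|f(x)-f(x')\|=d(x,x')$; hence $f$ is continuous. Put $q(v)=\|\bar f(v)\|$. As $f(x_0)=0$, we have $q(x)=\|f(x)-f(x_0)\|=d(x,x_0)$.
\end{proof}

\begin{corollary}\label{cor:induced}
The uniformity that $X$ inherits from $\mathbb{V}(X)$ is the universal one. So $X$ is Dieudonn\'e complete if and only if it is a complete subset of $\mathbb{V}(X)$.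
\end{corollary}

\begin{proof}
By (V1) the inherited uniformity is generated by the pseudometrics $p(x-x')$, where $p$ is a continuous F-seminorm. These are continuous pseudometrics on $X$, and by Lemma~\ref{lem:kur} every continuous pseudometric is among them. Now use (D).
\end{proof}

The second lemma measures how small a coefficient $s$ must be for $sx$ to be small. The obvious threshold $\sup\{s\in[0,1]:p(sx)<1\}$ comes with no guarantee of continuity in $x$; an average over $s$ gives a continuous function below it.

\begin{lemma}\label{lem:weight}
Let $p$ be a continuous F-seminorm on $\mathbb{V}(X)$. The function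
\[
w_p(x)=\frac12\int_0^1\max\bigl(0,1-p(sx)\bigr)\,ds
\]
is continuous on $X$, takes values in $(0,\frac12]$, and $|s|\le w_p(x)$ implies $p(sx)<1$.
\end{lemma}

\begin{proof}
For $s\in[0,1]$ we have $|p(sx)-p(sx')|\le p(s(x-x'))\le p(x-x')$, so $|w_p(x)-w_p(x')|\le\frac12p(x-x')$ and $w_p$ is continuous. The integrand is continuous in $s$, lies in $[0,1]$ and equals $1$ at $s=0$, so $0<w_p\le\frac12$. Let $\sigma=\sup\{s\in[0,1]:p(sx)<1\}$. The integrand vanishes for $s>\sigma$, so $0<2w_p(x)\le\sigma$. If $|s|\le w_p(x)$, then $|s|<\sigma$, so there is $s'>|s|$ with $p(s'x)<1$, and $p(sx)\le p(s'x)<1$.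
\end{proof}

\section{The compact case}\label{sec:compact}

The completeness of $\mathbb{V}(K)$ for compact $K$ is known; we include a proof. The point is that $\mathbb{V}(K)$ is a union of a sequence of compact sets which determines its topology.

A Hausdorff space $Z$ is \emph{determined by} an increasing sequence $(C_n)$ of compact subsets with union $Z$ if a set is open as soon as its trace on each $C_n$ is open in $C_n$; such a $Z$ is a \emph{$k_\omega$-space}. A map defined on $Z$ is then continuous if its restriction to each $C_n$ is. We need the product theorem (Milnor; Franklin and Thomas~\cite{FT}): \emph{if $Z$ is determined by $(C_n)$ and $Z'$ by $(C'_n)$, then $Z\times Z'$ is determined by $(C_n\times C'_n)$.} To recall the argument, let $W$ have open traces and let $(z,z')\in W$, say $(z,z')\in C_1\times C'_1$. Put $H_0=\{z\}$ and $H'_0=\{z'\}$. Given compact sets $H_{n-1}\subseteq C_n$ and $H'_{n-1}\subseteq C'_n$ with $H_{n-1}\times H'_{n-1}\subseteq W$, compactness and normality give $G_n\supseteq H_{n-1}$ open in $C_n$ and $G'_n\supseteq H'_{n-1}$ open in $C'_n$ whose closures $H_n,H'_n$ satisfy $H_n\times H'_n\subseteq W$.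 The increasing union $G=\bigcup_nG_n$ has the open trace $\bigcup_{n\ge m}(G_n\cap C_m)$ on $C_m$, so it is open; so is $G'=\bigcup_nG'_n$, and $(z,z')\in G\times G'\subseteq W$.

Let $K$ be a nonempty compact space (for $K=\emptyset$ we have $\mathbb{V}(K)=0$) and put
\[
B_n=\Bigl\{\sum_{i=1}^na_ix_i:\ |a_i|\le n,\ x_i\in K\Bigr\}.
\]
Each $B_n$ is a continuous image of $[-n,n]^n\times K^n$, hence compact. The sets $B_n$ contain $0$, increase, and have union $\mathbb{V}(K)$. Moreover $B_n+B_n\subseteq B_{2n}$ and $[-n,n]\cdot B_n\subseteq B_{n^2}$.

\begin{lemma}\label{lem:komega}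
$\mathbb{V}(K)$ is determined by $(B_n)$.
\end{lemma}

\begin{proof}
Let $\tau$ be the topology of $\mathbb{V}(K)$, and let $\sigma$ consist of the sets whose trace on each $B_n$ is $\tau$-open in $B_n$. Then $\sigma\supseteq\tau$, so $\sigma$ is Hausdorff; $\sigma$ and $\tau$ agree on each $B_n$; and $(\mathbb{V}(K),\sigma)$ is determined by $(B_n)$. The line $\mathbb{R}$ is determined by the intervals $[-n,n]$. By the product theorem, $\sigma$-continuity of addition and of scalar multiplication need only be checked for the restrictions $B_n\times B_n\to B_{2n}$ and $[-n,n]\times B_n\to B_{n^2}$, and there $\sigma$ agrees with the vector topology $\tau$. So $\sigma$ is a Hausdorff vector topology. The inclusion of $K\subseteq B_1$ is $\sigma$-continuous, and (U) gives $\sigma\subseteq\tau$.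
\end{proof}

\begin{proposition}\label{prop:compact}
If $K$ is compact, then $\mathbb{V}(K)$ is complete.
\end{proposition}

\begin{proof}
Suppose that $(v_\alpha)$ is a Cauchy net without a limit. A Cauchy net that is frequently in every neighborhood of a point converges to that point. So for each $b$ the net is eventually outside some neighborhood of $b$, which we may take of the form $b+O_b+O_b$ with $O_b$ an open neighborhood of $0$. Fix $n$, cover $B_{2n}$ by finitely many sets $b+O_b$, and let $U_n$ be the intersection of the corresponding $O_b$. Then $B_{2n}+U_n$ is contained in the union of finitely many sets $b+O_b+O_b$, so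
\begin{equation}\label{eq:escape}
v_\alpha\notin B_{2n}+U_n\quad\text{for all large }\alpha .
\end{equation}
We test the Cauchy property on one neighborhood of $0$ that is close to every $B_n$ at once. Let $W=\bigcap_n(B_n+U_n)$. Each $B_n+U_n$ is open and contains $B_m$ for $m\le n$, so $W\cap B_m=B_m\cap\bigcap_{n<m}(B_n+U_n)$ is open in $B_m$. By Lemma~\ref{lem:komega}, $W$ is an open neighborhood of $0$. Choose $\alpha_0$ with $v_\alpha\in v_{\alpha_0}+W$ for all $\alpha\ge\alpha_0$, and $m$ with $v_{\alpha_0}\in B_m$. Then $v_\alpha\in B_m+B_m+U_m\subseteq B_{2m}+U_m$ for all $\alpha\ge\alpha_0$, contrary to \eqref{eq:escape}.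
\end{proof}

\section{Neighborhoods of zero}\label{sec:nbhd}

Which vectors must a neighborhood $O$ of $0$ in $\mathbb{V}(X)$ contain? Choose neighborhoods $O_1,O_2,\dots$ of $0$ with $O_1+\dots+O_n\subseteq O$ for all $n$. A vector $sz$ with $z\in X$ lies in $O_j$ if $|s|$ is below a bound that depends on $j$ and $z$. A vector $t(x-y)$ lies in $O_i$ if $x$ is close to $y$, where the closeness depends on $i$ and on the size of $t$. So $O$ contains all sums of such vectors in which each index is used once. One cannot trade the indices for a convex condition such as $\sum_i|t_i|\,d(x_i,y_i)<1$: in Example~\ref{ex:series} every continuous pseudometric $d$ on $K$ is bounded, so $S_{m'}-S_m$ satisfies that condition for large $m$, and yet it need not lie in $\{\|\bar f\|_0<1\}$. This leads to the following definitions, which make sense for a bare set $X$.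

Let $\mathbb{R}^{(X)}$ be the vector space with basis $X$, and put
\[
\lambda_k=\frac{2^{-k}}{2k},\qquad k\in\mathbb{N};
\]
this sequence decreases to $0$, and $\lambda_k\le2^{1-k}$. A \emph{pair} on $X$ consists of a pseudometric $d$ and a sequence $\varepsilon=(\varepsilon_j)_{j\in\mathbb{N}}$ of functions $X\to(0,\infty)$. If $X$ is a space, the pair is \emph{continuous} when $d$ and all $\varepsilon_j$ are continuous.

\begin{definition}\label{def:rep}
A \emph{representation} of $v\in\mathbb{R}^{(X)}$ is an expression
\begin{equation}\label{eq:rep}
v=\sum_{\alpha\in A}t_\alpha(x_\alpha-y_\alpha)+\sum_{\beta\in B}s_\beta z_\beta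
\end{equation}
with finite sets $A,B$, real coefficients and points $x_\alpha,y_\alpha,z_\beta\in X$, together with \emph{index maps} $A\to\mathbb{N}$ and $B\to\mathbb{N}$, both denoted $\nu$. The terms of the first sum are \emph{edges}, those of the second are \emph{charges}. The \emph{level} of the edge $\alpha$ is $k_\alpha=\max(\nu(\alpha),\lceil|t_\alpha|\rceil)$. With respect to a pair $(d,\varepsilon)$, the representation is
\begin{itemize}
\item \emph{strict} if $\nu$ is injective on $A$ and on $B$, $d(x_\alpha,y_\alpha)\le\lambda_{k_\alpha}$ for all $\alpha$, and $|s_\beta|\le\varepsilon_{\nu(\beta)}(z_\beta)$ for all $\beta$;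
\item \emph{relaxed} if $\nu$ is at most $2$-to-$1$ on $A$ and at most $4$-to-$1$ on $B$, $d(x_\alpha,y_\alpha)\le2^{1-k_\alpha}$ for all $\alpha$, and $|s_\beta|\le4\varepsilon_{\nu(\beta)}(z_\beta)$ for all $\beta$.
\end{itemize}
Let $N_X(d,\varepsilon)$ be the set of vectors that have a strict representation, and for $F\subseteq X$ let $R_F(d,\varepsilon)$ be the set of vectors that have a relaxed representation with all points $x_\alpha,y_\alpha,z_\beta$ in $F$.
\end{definition}

Strict representations are relaxed, so $N_X(d,\varepsilon)\subseteq R_X(d,\varepsilon)$. The gap between the two notions is the room that the contraction lemma will use up. Two monotonicity properties follow from the definition. Let $(d,\varepsilon)$ be a pair on $X$ and $(d',\varepsilon')$ a pair on $X'$.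
\begin{itemize}
\item[(M1)] If $X\subseteq X'$, and $d'\le d$ and $\varepsilon_j\le\varepsilon'_j$ on $X$, then $N_X(d,\varepsilon)\subseteq N_{X'}(d',\varepsilon')$.
\item[(M2)] If $F\subseteq X\cap X'$, $\varepsilon'_j\le\varepsilon_j$ on $F$, and $d'(a,b)\le2^{1-k}$ implies $d(a,b)\le2^{1-k}$ for $a,b\in F$ and $k\in\mathbb{N}$, then $R_F(d',\varepsilon')\subseteq R_F(d,\varepsilon)$.
\end{itemize}
Property (M2) compares the two pairs on $F$ only; this is what makes $R_F$ useful.

\begin{lemma}\label{lem:nbhd}
If $(d,\varepsilon)$ is a continuous pair on a space $X$, then $N_X(d,\varepsilon)$ is a balanced neighborhood of $0$ in $\mathbb{V}(X)$.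
\end{lemma}

\begin{proof}
We verify (V2) for the family of all sets $N(d,\varepsilon)=N_X(d,\varepsilon)$ with $(d,\varepsilon)$ continuous.

\emph{Intersections.} By (M1), $N(d,\varepsilon)\cap N(d',\varepsilon')$ contains $N(d'',\varepsilon'')$, where $d''=\max(d,d')$ and $\varepsilon''_j=\min(\varepsilon_j,\varepsilon'_j)$.

\emph{Balanced.} Multiplying a strict representation by $c$ with $|c|\le1$ does not raise any level or the size of any charge, and $\lambda_k$ decreases in $k$.

\emph{Absorbing.} If $v=\sum_{j\le n}a_jx_j$ and $|c|$ is so small that $|ca_j|\le\varepsilon_j(x_j)$ for $j\le n$, then $cv$ is a sum of $n$ charges with indices $1,\dots,n$.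

\emph{Sums.} Put $d'=\sup_k2\lambda_k\min(1,d/\lambda_{2k})$, a continuous pseudometric by (P), and $\varepsilon'_j=\min(\varepsilon_{2j-1},\varepsilon_{2j})$. If $d'(x,y)\le\lambda_k$, then $\min(1,d(x,y)/\lambda_{2k})\le\frac12$, so $d(x,y)\le\lambda_{2k}$. Given two strict representations with respect to $(d',\varepsilon')$, replace each index $i$ by $2i-1$ in the first and by $2i$ in the second, and add them. The new index maps are injective. An edge of old level $k$ has new level $k^*\le2k$ and $d$-length at most $\lambda_{2k}\le\lambda_{k^*}$. A charge $sz$ of old index $j$ has $|s|\le\varepsilon_{2j-1}(z)$ and $|s|\le\varepsilon_{2j}(z)$. Hence $N(d',\varepsilon')+N(d',\varepsilon')\subseteq N(d,\varepsilon)$.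

So the family is a base at $0$ of a vector topology $\sigma$. The inclusion $X\to(\mathbb{V}(X),\sigma)$ is continuous: if $d(x,x_0)\le\lambda_1$, then $x-x_0$ is a single edge of index $1$ and level $1$, so $x\in x_0+N(d,\varepsilon)$. Let $\tau$ be the topology of $\mathbb{V}(X)$. The supremum $\sigma\vee\tau$ is a Hausdorff vector topology that makes the inclusion of $X$ continuous, so $\sigma\subseteq\sigma\vee\tau\subseteq\tau$ by (U).
\end{proof}

We shall move charges from one point to a nearby point, so the bounds $\varepsilon_j$ must be comparable at $d$-close points. For a sequence $\varepsilon$ of positive functions put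
\[
\Lambda_\varepsilon(x,y)=\sup_j2^{3-j}\min\bigl(1,|\log_2\varepsilon_j(x)-\log_2\varepsilon_j(y)|\bigr).
\]
This is a pseudometric, continuous by (P) if all $\varepsilon_j$ are continuous.

\begin{definition}
A pair $(d,\varepsilon)$ is \emph{adapted} if $d\ge\Lambda_\varepsilon$ and
\begin{itemize}
\item[(E1)] $\varepsilon_{j+1}\le\frac12\varepsilon_j$ for all $j$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:adapt}
\begin{itemize}
\item[(a)] An adapted pair satisfies
\begin{itemize}
\item[(E2)] if $d(x,y)\le2^{1-k}$ and $1\le j\le k$, then $\varepsilon_j(x)\le2\varepsilon_j(y)$.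
\end{itemize}
\item[(b)] For every continuous pair $(d,\varepsilon)$ there is an adapted continuous pair $(d^*,\varepsilon^*)$ with $d^*\ge d$ and $\varepsilon^*_j\le\varepsilon_j$ for all $j$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\min(1,|\log_2\varepsilon_j(x)-\log_2\varepsilon_j(y)|)\le2^{j-3}\cdot2^{1-k}\le\frac14$, so $\varepsilon_j(x)\le2^{1/4}\varepsilon_j(y)$.
(b) Put $\varepsilon^*_1=\varepsilon_1$, $\varepsilon^*_{j+1}=\min(\varepsilon_{j+1},\frac12\varepsilon^*_j)$ and $d^*=\max(d,\Lambda_{\varepsilon^*})$.
\end{proof}

The restriction $j\le k$ in (E2) is forced on us: for $\varepsilon_j(x)=2^{-j(1+x)}$ on $[0,1]$ the ratio $\varepsilon_j(x)/\varepsilon_j(y)=2^{j(y-x)}$ is unbounded in $j$ whenever $x<y$, so no closeness of two distinct points controls all $\varepsilon_j$ at once.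

The next lemma is the converse of Lemma~\ref{lem:nbhd}, in a strong form: even the relaxed sets can be made small.

\begin{lemma}\label{lem:small}
For every neighborhood $O$ of $0$ in $\mathbb{V}(X)$ there is an adapted continuous pair $(d,\varepsilon)$ on $X$ with $\varepsilon_j\le1$ for all $j$ and $R_X(d,\varepsilon)\subseteq O$.
\end{lemma}

\begin{proof}
By (V1) there is a continuous F-seminorm $p$ with $\{p<1\}\subseteq O$. We want every term of index $j$ in a relaxed representation to have $p\le2^{-j-4}$. For the charges, let $\varepsilon^0_j=\frac14w_{p_j}$ with $p_j=2^{j+4}p$. By Lemma~\ref{lem:weight}, $\varepsilon^0_j$ is continuous with values in $(0,\frac18]$, and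
\begin{equation}\label{eq:charge}
|s|\le4\varepsilon_j^0(z)\quad\text{implies}\quad p(sz)\le2^{-j-4}.
\end{equation}
For the edges, let $d^0(x,y)=\sup_k2^{2-k}\min\bigl(1,2^{k+3}p(k(x-y))\bigr)$, a continuous pseudometric by (P). If $d^0(x,y)\le2^{1-k}$, then the $k$th minimum is at most $\frac12$, so
\begin{equation}\label{eq:edge}
d^0(x,y)\le2^{1-k}\quad\text{implies}\quad p(k(x-y))\le2^{-k-4}.
\end{equation}
Let \eqref{eq:rep} be relaxed with respect to $(d^0,\varepsilon^0)$. Since $|t_\alpha|\le k_\alpha$ and $\nu(\alpha)\le k_\alpha$, \eqref{eq:edge} gives
\[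
p(t_\alpha(x_\alpha-y_\alpha))\le p(k_\alpha(x_\alpha-y_\alpha))\le2^{-k_\alpha-4}\le2^{-\nu(\alpha)-4},
\]
and \eqref{eq:charge} gives $p(s_\beta z_\beta)\le2^{-\nu(\beta)-4}$. Counting multiplicities of indices,
\[
p(v)\le2\sum_{i\ge1}2^{-i-4}+4\sum_{j\ge1}2^{-j-4}=\frac{6}{16}<1 .
\]
So $R_X(d^0,\varepsilon^0)\subseteq O$. Take $(d,\varepsilon)$ from Lemma~\ref{lem:adapt}(b) applied to $(d^0,\varepsilon^0)$; then $R_X(d,\varepsilon)\subseteq R_X(d^0,\varepsilon^0)$ by (M2).
\end{proof}

Since $N_X(d,\varepsilon)\subseteq R_X(d,\varepsilon)$, Lemmas~\ref{lem:nbhd} and~\ref{lem:small} show that the sets $N_X(d,\varepsilon)$, with $(d,\varepsilon)$ adapted and continuous, form a base at $0$ in $\mathbb{V}(X)$.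

\section{The contraction lemma}\label{sec:contraction}

Membership in $N_X(d,\varepsilon)$ is not decided on the support of a vector: in \eqref{eq:rep} points may appear and cancel. The following lemma removes them. It involves no topology.

\begin{lemma}[contraction]\label{lem:contraction}
Let $(d,\varepsilon)$ be a pair on a set $X$ that satisfies \emph{(E1)} and \emph{(E2)}; for instance, an adapted pair. If $v\in N_X(d,\varepsilon)+N_X(d,\varepsilon)$ and $F=\operatorname{supp}v$, then $v\in R_F(d,\varepsilon)$.
\end{lemma}

The method is to choose a map $\pi$ from the points of the representation onto $F$ that fixes $F$, and to apply its linear extension, which fixes $v$. The difficulty is that every edge must remain short relative to its own level, and every charge small relative to some index. All the choices are visible when there is a single superfluous point.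

\begin{example}\label{ex:onepoint}
Let $a,b,p$ be distinct points and let
\[
v=t_1(a-p)+t_2(p-b)+sp,\qquad s=t_1-t_2,\quad t_1,t_2\neq0,
\]
be a strict representation of $v=t_1a-t_2b$. Let the edges have levels $k_1\ge k_2$ and indices $\nu_1,\nu_2$, and let the charge have index $j$. Here $F=\{a,b\}$, and $p$ must be sent to $a$ or to $b$.

Sending $p$ to $b$ gives $v=t_1(a-b)+sb$. The surviving edge has level $k_1$ and needs $d(a,b)\le2^{1-k_1}$. This fails if $d(a,p)=0$, $d(p,b)=\lambda_{k_2}$ and $k_1$ is large. Sending $p$ to $a$ gives $v=t_2(a-b)+sa$. The surviving edge has level $k_2$, and $d(a,b)\le\lambda_{k_1}+\lambda_{k_2}\le2\lambda_{k_2}\le2^{1-k_2}$. So $p$ should be contracted along the edge of higher level.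

The charge has moved from $p$ to $a$, over a distance at most $\lambda_{k_1}\le2^{1-k_1}$. If $j\le k_1$, then (E2) gives $|s|\le\varepsilon_j(p)\le2\varepsilon_j(a)$, and the charge keeps its index. If $j>k_1$, then $\varepsilon_j(p)$ cannot be compared with $\varepsilon_j(a)$. But (E1) and (E2) give $|s|\le\varepsilon_j(p)\le\varepsilon_{k_1}(p)\le2\varepsilon_{k_1}(a)\le2\varepsilon_{\nu_1}(a)$, so the charge is admissible at $a$ if it borrows the index $\nu_1$ of the edge along which it moved.
\end{example}

In general we add the edges one at a time, from the highest level down, and send a point to $F$ at the first moment when it becomes connected to $F$.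

\begin{proof}[Proof of Lemma~\ref{lem:contraction}]
If $v=0$, the empty representation will do. Let $v\neq0$. Adding two strict representations, write $v$ in the form \eqref{eq:rep} with $\nu$ at most $2$-to-$1$ on $A$ and on $B$, $d(x_\alpha,y_\alpha)\le\lambda_{k_\alpha}$ and $|s_\beta|\le\varepsilon_{\nu(\beta)}(z_\beta)$. An edge of level $m$ has index at most $m$, so
\begin{equation}\label{eq:count}
\text{at most $2m$ edges have level $m$.}
\end{equation}

\emph{The graph.} Let $P$ be the finite set consisting of $F$ and all $x_\alpha,y_\alpha,z_\beta$. Regard $A$ as the edge set of a multigraph on $P$, where $\alpha$ joins $x_\alpha$ and $y_\alpha$. Let $P'$ be the union of the components that meet $F$. The linear projection that fixes the points of $P'$ and kills those of $P\setminus P'$ fixes $v$, and it either fixes or kills each term of \eqref{eq:rep}, since both ends of an edge lie in one component. After discarding the killed terms we may assume that every component meets $F$.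

Enumerate the edges as $\alpha_1,\dots,\alpha_r$ with $k_{\alpha_1}\ge\dots\ge k_{\alpha_r}$, write $k_q=k_{\alpha_q}$, and let $\Gamma_q$ be the graph on $P$ with edges $\alpha_1,\dots,\alpha_q$, for $0\le q\le r$. Components of $\Gamma_q$ grow with $q$. We claim that for $q\ge1$
\begin{equation}\label{eq:diam}
d(p,p')\le2^{1-k_q}\quad\text{if $p,p'$ lie in one component of $\Gamma_q$.}
\end{equation}
A simple path from $p$ to $p'$ in $\Gamma_q$ consists of distinct edges of levels $m\ge k_q$. By \eqref{eq:count} its $d$-length is at most $\sum_{m\ge k_q}2m\lambda_m=\sum_{m\ge k_q}2^{-m}=2^{1-k_q}$. This computation is the reason for the choice of $\lambda_k$.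

\emph{The map $\pi$.} Call a component of $\Gamma_q$ \emph{occupied} if it meets $F$. All components of $\Gamma_r$ are occupied. For $p\in P$ let $q(p)$ be the least $q\ge0$ such that the component of $p$ in $\Gamma_q$ is occupied. Components of $\Gamma_0$ are points, so $q(p)=0$ if and only if $p\in F$; in this case put $\pi(p)=p$. Let $q=q(p)\ge1$. The component $K$ of $p$ in $\Gamma_{q-1}$ is unoccupied and its component in $\Gamma_q$ is occupied, so $\alpha_q$ joins $K$ to another component $K'$ of $\Gamma_{q-1}$, and $K'$ is occupied. Thus $K$ is the unoccupied one of the two components of $\Gamma_{q-1}$ joined by $\alpha_q$. It depends only on $q$; call it $K_q$. Every point of $K_q$ is in an unoccupied component up to stage $q-1$ and in an occupied one at stage $q$, so $K_q=\{p'\in P:q(p')=q\}$. Choose $a_q\in F\cap K'$ and put $\pi(p')=a_q$ for all $p'\in K_q$. We record: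
\begin{itemize}
\item[(i)] $p$ and $\pi(p)$ lie in one component of $\Gamma_{q'}$ for every $q'\ge q(p)$;
\item[(ii)] if $q(p)=q(p')\ge1$, then $\pi(p)=\pi(p')$;
\item[(iii)] if $q=q(p)\ge1$, then $d(p,\pi(p))\le2^{1-k_q}$, by (i) and \eqref{eq:diam}.
\end{itemize}
The linear extension of $\pi$ fixes $v$, because $\pi$ fixes $F=\operatorname{supp}v$. Hence
\[
v=\sum_{\alpha\in A}t_\alpha\bigl(\pi(x_\alpha)-\pi(y_\alpha)\bigr)+\sum_{\beta\in B}s_\beta\,\pi(z_\beta),
\]
and all points now lie in $F$.

\emph{Edges.} Let $\alpha=\alpha_q$ and let $L$ be the component of $\Gamma_q$ that contains $x_\alpha$ and $y_\alpha$. If $L$ is unoccupied, then $q(x_\alpha),q(y_\alpha)>q$, and these numbers are equal because the two points share a component from stage $q$ on. By (ii) the term vanishes, and we drop it. If $L$ is occupied, then $q(x_\alpha),q(y_\alpha)\le q$, so $\pi(x_\alpha),\pi(y_\alpha)\in L$ by (i), and $d(\pi(x_\alpha),\pi(y_\alpha))\le2^{1-k_\alpha}$ by \eqref{eq:diam}. We keep the term with its coefficient and index, hence with its level. The index map on the kept edges is still at most $2$-to-$1$.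

\emph{Charges that keep their index.} Let $z=z_\beta$, $j=\nu(\beta)$ and $q=q(z)$. If $q=0$, then $\pi(z)=z$ and $|s_\beta|\le\varepsilon_j(\pi(z))$. If $q\ge1$ and $j\le k_q$, then (iii) and (E2) give $|s_\beta|\le\varepsilon_j(z)\le2\varepsilon_j(\pi(z))$. In both cases the charge keeps the index $j$.

\emph{Charges that are merged.} Fix $q\ge1$ with $K_q$ defined, put $k=k_q$, and let $B_q$ be the set of $\beta$ with $q(z_\beta)=q$ and $\nu(\beta)>k$. There may be many such charges and we have only one index to offer them, so we merge them: they all sit at $a_q$ now, and we replace them by the single charge $s\,a_q$ with $s=\sum_{\beta\in B_q}s_\beta$. For $\beta\in B_q$, (E1) gives $\varepsilon_{\nu(\beta)}(z_\beta)\le2^{k-\nu(\beta)}\varepsilon_k(z_\beta)$, and (iii) and (E2) give $\varepsilon_k(z_\beta)\le2\varepsilon_k(a_q)$. Each index occurs at most twice, so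
\[
|s|\le\sum_{\beta\in B_q}2^{k-\nu(\beta)}\cdot2\varepsilon_k(a_q)\le2\sum_{j>k}2^{k-j}\cdot2\varepsilon_k(a_q)=4\varepsilon_k(a_q)\le4\varepsilon_{\nu(\alpha_q)}(a_q),
\]
where the last step uses $\nu(\alpha_q)\le k$ and (E1). We give the merged charge the index $\nu(\alpha_q)$. (The index $k$ would not do, since up to $2k$ values of $q$ may have $k_q=k$.)

The charges that keep their index use each index at most twice. The merged charges, one for each $q$, also use each index at most twice, because $\nu$ is at most $2$-to-$1$ on $A$. So each index is used at most four times, and the representation is relaxed.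
\end{proof}

\begin{remark}
Condition (E2) cannot be dropped. Let $X=\{a,p\}$, $d=0$, $\varepsilon_j(p)=2^{1-j}$ and $\varepsilon_j(a)=2^{-j-6}$. Then $a=(a-p)+p$ is a strict representation. In a relaxed representation over $F=\{a\}$ the edges vanish, and the charges add up to at most $4\cdot4\sum_j\varepsilon_j(a)=\frac14<1$. So $a\notin R_F(d,\varepsilon)$.
\end{remark}

\section{Subspaces}\label{sec:subspaces}

We prove Theorem~\ref{thm:C}. If $Y=\emptyset$, both conditions hold, so let $Y\ne\emptyset$ and fix $y_0\in Y$.

\begin{proof}[Proof of sufficiency]
The natural map is a continuous linear injection, so it suffices to show that every neighborhood $O$ of $0$ in $\mathbb{V}(Y)$ contains the trace on $\mathbb{V}(Y)$ of a neighborhood of $0$ in $\mathbb{V}(X)$. Take a continuous pair $(d,\varepsilon)$ on $Y$ with $R_Y(d,\varepsilon)\subseteq O$ (Lemma~\ref{lem:small}). We need a continuous pair on $X$ that is at least as restrictive on $Y$. The hypothesis gives a continuous pseudometric $D$ on $X$ with $D\ge d$ on $Y$. To handle $\varepsilon_j$, we bound $1/\varepsilon_j$ from above. Apply the hypothesis to the continuous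 pseudometric $|1/\varepsilon_j(y)-1/\varepsilon_j(y')|$ on $Y$, obtain a dominating $D_j$ on $X$, and put
\[
\varepsilon^1_j(x)=\bigl(1/\varepsilon_j(y_0)+D_j(x,y_0)\bigr)^{-1},\qquad x\in X.
\]
This function is continuous and positive. For $y\in Y$ we have $1/\varepsilon_j(y)\le1/\varepsilon_j(y_0)+D_j(y,y_0)$, that is, $\varepsilon^1_j(y)\le\varepsilon_j(y)$. Let $(d^*,\varepsilon^*)$ be an adapted continuous pair on $X$ with $d^*\ge D$ and $\varepsilon^*_j\le\varepsilon^1_j$ (Lemma~\ref{lem:adapt}). By Lemma~\ref{lem:nbhd}, $N=N_X(d^*,\varepsilon^*)$ is a neighborhood of $0$ in $\mathbb{V}(X)$.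

Let $v\in N\cap\mathbb{V}(Y)$ and $F=\operatorname{supp}v\subseteq Y$. A strict representation of $v$ may use points of $X\setminus Y$. But $v\in N+N$ because $0\in N$, so Lemma~\ref{lem:contraction} gives $v\in R_F(d^*,\varepsilon^*)$. On $F$ we have $d^*\ge d$ and $\varepsilon^*_j\le\varepsilon_j$, so (M2) gives $v\in R_F(d,\varepsilon)\subseteq R_Y(d,\varepsilon)\subseteq O$.
\end{proof}

\begin{proof}[Proof of necessity]
Let the natural map be an embedding and let $d$ be a continuous pseudometric on $Y$. By Lemma~\ref{lem:kur} there is a continuous seminorm $q$ on $\mathbb{V}(Y)$ with $q(y-y')=d(y,y')$ and $q(y)=d(y,y_0)$. For $k\ge0$ the set $\{q<2^{-k}\}$ contains the trace of a neighborhood of $0$ in $\mathbb{V}(X)$, so by (V1) there is a continuous F-seminorm $p_k$ on $\mathbb{V}(X)$ such that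
\begin{equation}\label{eq:pk}
u\in\mathbb{V}(Y),\ p_k(u)<1\quad\text{imply}\quad q(u)<2^{-k}.
\end{equation}
The $p_k$ need not be homogeneous, so \eqref{eq:pk} for one $k$ says nothing about other scales. We dominate small and large values of $d$ separately.

\emph{Small distances.} Let $D_0(x,x')=\sum_{k\ge1}2^{1-k}\min(1,p_k(x-x'))$; the series converges uniformly, so $D_0$ is a continuous pseudometric on $X$. Let $y,y'\in Y$ and $m=\min(1,d(y,y'))>0$, and let $k\ge1$ be least with $2^{-k}\le m$. Then $2^{1-k}\ge m$: for $k=1$ because $m\le1$, and for $k>1$ by minimality. As $q(y-y')\ge2^{-k}$, \eqref{eq:pk} gives $p_k(y-y')\ge1$, so $D_0(y,y')\ge2^{1-k}\ge m$. Hence $D_1=\min(1,D_0)$ satisfies $D_1\ge\min(1,d)$ on $Y$.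

\emph{Large distances.} Let $h=1/w_{p_0}$, a continuous function on $X$ with $h\ge2$ (Lemma~\ref{lem:weight}). For $y\in Y$ we have $p_0(w_{p_0}(y)y)<1$, so $w_{p_0}(y)q(y)<1$ by \eqref{eq:pk}; that is, $d(y,y_0)<h(y)$.

\emph{Combining.} We want a pseudometric of the size of $hD_1$. Put
\[
D^*(x,x')=\sup_{z\in X}\,\bigl|h(x)D_1(x,z)-h(x')D_1(x',z)\bigr| .
\]
This is the distance in $\ell_\infty(X)$ between $h(x)D_1(x,\cdot)$ and $h(x')D_1(x',\cdot)$, so it is a pseudometric. It is continuous because $D^*(x,x')\le h(x)D_1(x,x')+|h(x)-h(x')|$. Taking $z=x'$ and $z=x$ gives $D^*(x,x')\ge\max(h(x),h(x'))\,D_1(x,x')$. Let $y,y'\in Y$. If $d(y,y')\le1$, then $D^*(y,y')\ge D_1(y,y')\ge d(y,y')$. If $d(y,y')>1$, then $D_1(y,y')=1$ and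
\[
2D^*(y,y')\ge h(y)+h(y')\ge d(y,y_0)+d(y_0,y')\ge d(y,y').
\]
So $D=2D^*$ dominates $d$.
\end{proof}

\begin{remark}\label{rem:notemb}
Continuous pseudometrics on $\beta X$ are bounded. So by Theorem~\ref{thm:C} the map $\mathbb{V}(X)\to\mathbb{V}(\beta X)$ is not an embedding if $X$ carries an unbounded continuous pseudometric, as $X=\mathbb{N}$ does with $d(m,n)=|m-n|$. Moreover $\mathbb{V}(X)$ is dense in $\mathbb{V}(\beta X)$, since its closure is a linear subspace containing $\beta X$. Theorem~\ref{thm:A} therefore cannot be obtained by exhibiting $\mathbb{V}(X)$ as a closed subspace of $\mathbb{V}(\beta X)$.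
\end{remark}

\section{Completeness}\label{sec:complete}

Let $\tau'$ be the topology on $\mathbb{V}(X)$ induced from $\mathbb{V}(\beta X)$. It is a vector topology, coarser than the topology of $\mathbb{V}(X)$ and, by Remark~\ref{rem:notemb}, in general strictly coarser. The following closure property is the substitute for an embedding. It holds for every Tychonoff space $X$.

\begin{proposition}\label{prop:closure}
For every neighborhood $O$ of $0$ in $\mathbb{V}(X)$ there is a neighborhood $N$ of $0$ in $\mathbb{V}(X)$ whose $\tau'$-closure in $\mathbb{V}(X)$ is contained in $O$.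
\end{proposition}

In Section~\ref{sec:subspaces} we replaced $(d,\varepsilon)$ by a pair on the larger space that was more restrictive on all of the smaller one. On $\beta X$ this is impossible in general. But we may now choose the pair on $\beta X$ after the vector $v$ is given, and by the contraction lemma it has to be faithful to $(d,\varepsilon)$ only on the finite set $\operatorname{supp}v$. Finitely many truncated distance functions do extend to $\beta X$.

\begin{proof}
By Lemma~\ref{lem:small} there is an adapted continuous pair $(d,\varepsilon)$ on $X$ with $\varepsilon_j\le1$ and $R_X(d,\varepsilon)\subseteq O$. Let $N=N_X(d,\varepsilon)$, a neighborhood of $0$ by Lemma~\ref{lem:nbhd}. Let $v\in\mathbb{V}(X)$ lie in the $\tau'$-closure of $N$. If $v=0$, then $v\in O$; so let $v\ne0$ and $F=\operatorname{supp}v\subseteq X$.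

\emph{A pair on $\beta X$.} The function $\varepsilon_j$ is bounded, but its extension to $\beta X$ may vanish, so we truncate it from below at a height that changes nothing on $F$. Put $\delta_j=\min_{a\in F}\varepsilon_j(a)>0$ and $\eta_j=\max(\varepsilon_j,\delta_j)$. Then $\delta_j\le\eta_j\le1$ on $X$, so $\eta_j$ extends to a continuous function $\beta X\to[\delta_j,1]$, again denoted $\eta_j$. For $a\in F$ let $\varphi_a$ be the continuous extension to $\beta X$ of $\min(2,d(\cdot,a))$. Define a continuous pseudometric on $\beta X$ by
\[
e(x,y)=\max\Bigl\{\max_{a\in F}|\varphi_a(x)-\varphi_a(y)|,\ \Lambda_\eta(x,y)\Bigr\}.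
\]
The continuous pair $(e,\eta)$ has three properties.
\begin{itemize}
\item[(a)] \emph{It is adapted.} We have $e\ge\Lambda_\eta$ by definition. From (E1) for $\varepsilon$ we get $\delta_{j+1}\le\frac12\delta_j$, hence $\eta_{j+1}\le\frac12\eta_j$ on $X$, and on $\beta X$ by density.
\item[(b)] \emph{It is less restrictive than $(d,\varepsilon)$ on $X$.} We have $\varepsilon_j\le\eta_j$. For $x,y\in X$, $|\varphi_a(x)-\varphi_a(y)|\le|d(x,a)-d(y,a)|\le d(x,y)$. Since $\log_2\eta_j=\max(\log_2\varepsilon_j,\log_2\delta_j)$ and $t\mapsto\max(t,c)$ is $1$-Lipschitz, $\Lambda_\eta\le\Lambda_\varepsilon\le d$ on $X$; this is why adaptedness was defined through $\Lambda_\varepsilon$ rather than through (E2). So $e\le d$ on $X$, and (M1) gives $N\subseteq N_{\beta X}(e,\eta)$.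
\item[(c)] \emph{It is faithful on $F$.} On $F$ we have $\eta_j=\varepsilon_j$. For $a,b\in F$, $e(a,b)\ge|\varphi_a(a)-\varphi_a(b)|=\min(2,d(a,b))$. So $e(a,b)\le2^{1-k}\le1$ implies $d(a,b)\le2^{1-k}$, and (M2) gives $R_F(e,\eta)\subseteq R_F(d,\varepsilon)$.
\end{itemize}

\emph{Conclusion.} By Lemma~\ref{lem:nbhd}, $N'=N_{\beta X}(e,\eta)$ is a balanced neighborhood of $0$ in $\mathbb{V}(\beta X)$. As $v$ lies in the $\tau'$-closure of $N$, the set $v+N'$ meets $N$, so $v\in N-N'=N+N'\subseteq N'+N'$ by (b). By (a), Lemma~\ref{lem:contraction} applies to the set $\beta X$ and gives $v\in R_F(e,\eta)$. By (c), $v\in R_F(d,\varepsilon)\subseteq R_X(d,\varepsilon)\subseteq O$.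
\end{proof}

The next lemma contains the only use of Dieudonn\'e completeness. Without the hypothesis it fails: if $X=\omega_1$, the net $(\alpha)_{\alpha<\omega_1}$ of points of $X$ is Cauchy in $\mathbb{V}(X)$ by Example~\ref{ex:omega1} and Corollary~\ref{cor:induced}; its limit in $\mathbb{V}(\beta X)$ lies in the compact set $\beta X$ and is not a point of $X$.

\begin{lemma}\label{lem:support}
Let $X$ be Dieudonn\'e complete and let $(v_\alpha)$ be a Cauchy net in $\mathbb{V}(X)$ that converges in $\mathbb{V}(\beta X)$ to $v$. Then $\operatorname{supp}v\subseteq X$.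
\end{lemma}

\begin{proof}
Suppose that $y\in\operatorname{supp}v$ is not in $X$, and let $c\ne0$ be its coefficient in $v$.

\emph{The point $y$ is uniformly far from all points of $X$.} The sets $G\cap X$, where $G$ is a neighborhood of $y$ in $\beta X$, are nonempty and form a filter on $X$. It does not converge to any $x\in X$, because $x$ and $y$ have disjoint neighborhoods in $\beta X$. By (D) it is not Cauchy for the universal uniformity: there are a continuous pseudometric $\rho$ on $X$ and $r\in(0,1]$ such that $G\cap X$ has $\rho$-diameter at least $r$ for every neighborhood $G$ of $y$. For $x\in X$ let $h_x\colon\beta X\to[0,1]$ be the continuous extension of $\min(1,\rho(x,\cdot))$. Then $h_x(y)\ge r/3$. Otherwise $G=\{h_x<r/3\}$ is a neighborhood of $y$, every point of $G\cap X$ is at $\rho$-distance less than $r/3$ from $x$, and $G\cap X$ has $\rho$-diameter at most $2r/3<r$.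

\emph{Test functions.} Let $\mathcal{A}$ be the set of nonempty finite subsets of $X$, and for $A\in\mathcal{A}$ put $h_A=\min_{a\in A}h_a$. Then $0\le h_A\le1$, $h_A(y)\ge r/3$, $h_A=0$ on $A$, and $h_A|_X$ is $1$-Lipschitz for $\rho$. Choose a continuous $g\colon\beta X\to[0,1]$ with $g(y)=1$ and $g=0$ on the finite set $\operatorname{supp}v\setminus\{y\}$. Each $gh_A\in C(\beta X)$ defines a continuous linear functional on $\mathbb{V}(\beta X)$, so
\[
\lim_\alpha\langle v_\alpha,gh_A\rangle=\langle v,gh_A\rangle=c\,h_A(y),\qquad|c\,h_A(y)|\ge|c|r/3 .
\]
On the other hand, $\langle v_\alpha,gh_A\rangle=0$ if $A\supseteq\operatorname{supp}v_\alpha$. Since this $A$ depends on $\alpha$, a contradiction requires convergence that is uniform in $A$, and the Cauchy property in $\mathbb{V}(X)$ provides it.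

\emph{Uniformity in $A$.} For $x,x'\in X$ and $A\in\mathcal{A}$,
\[
|g(x)h_A(x)-g(x')h_A(x')|\le|h_A(x)-h_A(x')|+|g(x)-g(x')|\le\rho(x,x')+|g(x)-g(x')| .
\]
So $x\mapsto(g(x)h_A(x))_{A\in\mathcal{A}}$ is a continuous map $X\to\ell_\infty(\mathcal{A})$. It extends to a continuous linear operator $T\colon\mathbb{V}(X)\to\ell_\infty(\mathcal{A})$ with $(Tu)_A=\langle u,gh_A\rangle$. The net $(Tv_\alpha)$ is Cauchy in a Banach space, so it converges in norm to some $\xi$, and $\xi_A=c\,h_A(y)$ for every $A$. Choose $\alpha$ with $\|Tv_\alpha-\xi\|<|c|r/3$ and $A\in\mathcal{A}$ with $A\supseteq\operatorname{supp}v_\alpha$. Then $(Tv_\alpha)_A=0$, so $|\xi_A|<|c|r/3$, a contradiction.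
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$ be Dieudonn\'e complete and let $(v_\alpha)$ be a Cauchy net in $\mathbb{V}(X)$. It is Cauchy in $\mathbb{V}(\beta X)$, so by Proposition~\ref{prop:compact} it converges there to some $v$, and $v\in\mathbb{V}(X)$ by Lemma~\ref{lem:support}. Put $u_\alpha=v_\alpha-v$. This net is Cauchy in $\mathbb{V}(X)$ and converges to $0$ in $\tau'$. Let $O$ be a neighborhood of $0$ in $\mathbb{V}(X)$, take $N$ from Proposition~\ref{prop:closure}, and choose $\alpha_0$ with $u_\alpha-u_\beta\in N$ for all $\alpha,\beta\ge\alpha_0$. For fixed $\alpha\ge\alpha_0$ the net $(u_\alpha-u_\beta)_{\beta\ge\alpha_0}$ lies in $N$ and converges to $u_\alpha$ in $\tau'$. So $u_\alpha$ is in the $\tau'$-closure of $N$, hence in $O$. Thus $v_\alpha\to v$ in $\mathbb{V}(X)$. The converse implication was recalled in the introduction.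
\end{proof}

\section{The completion of $\mathbb{V}(X)$}\label{sec:completion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $d$ be a continuous pseudometric on $X$. It is one of the pseudometrics that generate the universal uniformity, and $|d(x,y)-d(x',y')|\le d(x,x')+d(y,y')$, so $d$ is uniformly continuous on $X\times X$. A uniformly continuous real function on a dense subspace of a uniform space extends continuously to the whole space. So $d$ extends to a continuous function $D$ on $\mu X\times\mu X$, and $D$ is a pseudometric because the defining identities and inequalities pass to the closure. By Theorem~\ref{thm:C}, $\mathbb{V}(X)\to\mathbb{V}(\mu X)$ is an embedding. The closure of its image is a linear subspace that contains the closure of $X$, hence contains $\mu X$, which spans $\mathbb{V}(\mu X)$. So the image is dense. Finally $\mu X$ is Dieudonn\'e complete, so $\mathbb{V}(\mu X)$ is complete by Theorem~\ref{thm:A}. A complete Hausdorff topological vector space that contains $\mathbb{V}(X)$ as a dense subspace is its completion.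
\end{proof}

In particular, if $\mathbb{V}(X)$ is complete, then it is closed and dense in $\mathbb{V}(\mu X)$, so $\mathbb{V}(X)=\mathbb{V}(\mu X)$ and, comparing bases, $X=\mu X$. This recovers the necessity of Dieudonn\'e completeness in Theorem~\ref{thm:A} from Theorem~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{FT} Franklin and Thomas, \emph{A survey of $k_\omega$-spaces}.

\bibitem{GM} Saak S. Gabriyelyan and Sidney A. Morris, \emph{Free topological vector spaces}, arXiv:1604.04005 (2016).

\bibitem{Jarchow} Jarchow, \emph{Locally Convex Spaces}.

\bibitem{Rudin} Rudin, \emph{Functional Analysis}.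

\end{thebibliography}
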